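
\newtheorem{theorem}{Theorem}[section]
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{definition}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}

\title{Stable Cantor sets of a horseshoe need not have constant Hausdorff dimension}


\begin{abstract}
A stable Cantor set of a horseshoe $\Lambda$ is its intersection $W^s_\varepsilon(x)\cap\Lambda$ with a local stable manifold. We show that the Hausdorff dimension of these sets may depend on $x$: for every finite $r$ and all $d_s\ge 2$, $d_u\ge 1$, every manifold of dimension $d_s+d_u$ carries a $C^r$ diffeomorphism with a topologically mixing horseshoe, conjugate to the full shift on three symbols and with stable and unstable dimensions $d_s$ and $d_u$, for which this dimension is not constant. The ratio of two of its values can be made arbitrarily large. Conversely, for $d_s=1$ the dimension is constant for every mixing $C^1$ horseshoe.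
\end{abstract}

\section{The question and the results}

Let $f$ be a diffeomorphism of a manifold $M$. A compact invariant set $\Lambda\subset M$ is \emph{hyperbolic} if over $\Lambda$ the tangent bundle splits into $Df$-invariant bundles $E^s\oplus E^u$, uniformly contracted by $f$ and by $f^{-1}$ respectively; it is \emph{locally isolated} if $\Lambda=\bigcap_{m\in\mathbb Z}f^m(U)$ for some neighborhood $U$ of $\Lambda$. A \emph{horseshoe} is a hyperbolic, locally isolated, topologically transitive set. Write $d_s,d_u$ for the dimensions of $E^s,E^u$ and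
\[
W^s_\varepsilon(x)=\{q: d(f^jq,f^jx)\le\varepsilon\text{ for all }j\ge0\}
\]
for the local stable manifold of $x\in\Lambda$ of size $\varepsilon$; $W^u_\varepsilon(x)$ is defined in the same way with $f^{-1}$. The set $W^s_\varepsilon(x)\cap\Lambda$ is called a \emph{stable Cantor set}, and its Hausdorff dimension measures how thick $\Lambda$ is in the stable direction at $x$. Does this thickness depend on $x$?

In \cite{MS} the problem is put as follows: ``we don't know whether the Hausdorff dimensions of stable Cantor sets remain constant as we vary the stable manifold in which they live.'' There it is left open in ambient dimension higher than $2$; in dimension $2$ the analogous questions are known to have a positive answer. As in \cite{MS} we assume that $f|_\Lambda$ is topologically mixing. We read the question as universal: is it true that for every such $f$ and $\Lambda$ and every sufficiently small $\varepsilon$ the number $\dim_H(W^s_\varepsilon(x)\cap\Lambda)$ is the same for all $x\in\Lambda$? To avoid degenerate cases (a periodic orbit, a transitive Anosov diffeomorphism with $\Lambda=M$),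 a counterexample should be infinite and totally disconnected, so that its stable Cantor sets are genuine Cantor sets.

There is a natural reason to guess that the answer is yes. For nearby $x,y\in\Lambda$, sliding along unstable manifolds gives a map, the \emph{unstable holonomy}, from a neighborhood of $x$ in $W^s_\varepsilon(x)\cap\Lambda$ to $W^s_\varepsilon(y)\cap\Lambda$ (when $y$ lies on the local unstable manifold of $x$, it takes $x$ to $y$). If holonomies distort distances only mildly, they preserve dimension, and mixing carries the value from one point to every other. We shall see that this is what happens when $d_s=1$. When $d_s\ge2$ and two stable directions contract at different rates, holonomies can be badly non-Lipschitz, and the guess fails.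

Put $H(p)=-p\log p-(1-p)\log(1-p)$. When $f|_\Lambda$ is conjugate to the full shift on $\{0,1,2\}^{\mathbb Z}$, a \emph{stable slice} is the set of all points of $\Lambda$ whose code $\omega$ has a prescribed future $\omega_0\omega_1\omega_2\cdots$.

\begin{theorem}\label{thm:A}
Let $r\ge1$, $d_s\ge2$, $d_u\ge1$, $L\ge40$, $B\ge20$ be integers, and put
\[
n=d_s+d_u,\qquad \kappa=5^{-(L+1)(r+1)},\qquad \ell=\log(1/\kappa).
\]
On $\mathbb R^n$, and on every $n$-manifold, there are a $C^r$ diffeomorphism $f$ and a hyperbolic, locally isolated set $\Lambda$ with stable and unstable dimensions $d_s$ and $d_u$, such that $f|_\Lambda$ is conjugate to the full shift on $\{0,1,2\}^{\mathbb Z}$ and, for every sufficiently small $\varepsilon>0$: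
\begin{enumerate}
\item[\textup{(1)}] there is a point $x\in\Lambda$, not depending on $\varepsilon$, with
$\displaystyle \dim_H(W^s_\varepsilon(x)\cap\Lambda)\ge\frac{\log2}{2\ell}$;
\item[\textup{(2)}] for all $x\in\Lambda$ outside countably many stable slices,
$\displaystyle \dim_H(W^s_\varepsilon(x)\cap\Lambda)\le\frac{2H(1/L)+\frac{\log3}{B}}{\ell}$.
\end{enumerate}
\end{theorem}

Such a $\Lambda$ is a Cantor set and $f|_\Lambda$ is mixing. The two bounds are incompatible with a constant dimension: $H$ increases on $[0,\frac12]$ and
\[
H(\tfrac1{40})=\tfrac{\log40}{40}+\tfrac{39}{40}\log\tfrac{40}{39}<0.0923+0.0247=0.117,\qquad \tfrac{\log3}{20}<0.055,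
\]
so the bound in (2) is less than $0.289/\ell$, while the one in (1) exceeds $0.346/\ell$. Since $H(1/L)\to0$, the ratio of the bound in (1) to that in (2) tends to infinity as $L,B\to\infty$. In our examples all these dimensions are positive (see the end of Section~\ref{sec:thin}), so the ratio of two values of the dimension can be made arbitrarily large. In the proof, the point in (1) is a fixed point of $f$, and there is another fixed point to which (2) applies.

\begin{theorem}\label{thm:B}
Let $f$ be a $C^1$ diffeomorphism and $\Lambda$ a compact, locally isolated, topologically mixing hyperbolic set with $d_s=1$. Then for all sufficiently small $\varepsilon>0$ the number $\dim_H(W^s_\varepsilon(x)\cap\Lambda)$ does not depend on $x\in\Lambda$.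
\end{theorem}

\begin{corollary}\label{cor}
Let $k$ be a positive integer and $d_s,d_u\ge1$. The Hausdorff dimension of stable Cantor sets is constant for every mixing $C^k$ horseshoe with stable and unstable dimensions $d_s$ and $d_u$ if and only if $d_s=1$.
\end{corollary}

Applied to $f^{-1}$, these results give the corresponding statements for unstable Cantor sets. Theorem~\ref{thm:B} covers $C^\infty$ maps as well. The examples of Theorem~\ref{thm:A} have finite, arbitrarily high differentiability; whether there are $C^\infty$ examples with $d_s\ge2$ is not settled here (see Remark~\ref{rem:smooth}).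

Sections~\ref{sec:idea}--\ref{sec:end} prove Theorem~\ref{thm:A}; Section~\ref{sec:B} proves Theorem~\ref{thm:B} and Corollary~\ref{cor}. About dimension we use only the following facts. A map with $d(\pi p,\pi p')\le C\,d(p,p')^{\vartheta}$ satisfies $\dim_H\pi(X)\le\vartheta^{-1}\dim_HX$; in particular Lipschitz maps do not raise dimension, and the choice of Riemannian metric is irrelevant on compact sets. The dimension of a finite union is the maximum of the dimensions. For $0<\lambda<\frac12$ the self-similar set $\{\sum_{k\ge1}\lambda^ke_k:e_k\in\{0,1\}\}$ has dimension $\log2/\log(1/\lambda)$. Finally, $\dim_H\le\overline{\dim}_B$ (upper box dimension), and $\overline{\dim}_B(X\times Y)\le\overline{\dim}_BX+\overline{\dim}_BY$; if for one fixed $\lambda<1$ and every $m\ge1$ the set $X$ is covered by $N_m$ sets of diameter $O(\lambda^m)$, then $\overline{\dim}_BX\le\limsup_m\log N_m/(m\log(1/\lambda))$.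

\section{The mechanism}\label{sec:idea}

\subsection{Slices in symbolic coordinates}
We work first in $\mathbb R^3$, with $d_s=2$, and look for a horseshoe of the form
\begin{equation}\label{eq:model}
f(u,x,y)=(5u-2i,\ ax+\alpha(u),\ by+\beta_i)\qquad\text{for $u$ near }I_i=[\tfrac{2i}5,\tfrac{2i}5+\tfrac15],\ i=0,1,2,
\end{equation}
where $0<b<a<1$ and the $\beta_i$ are distinct. The coordinate $u$ is expanding; $x$ and $y$ are contracting. Iterating forward for $u$ and backward for $x$ and $y$, one finds that the point with itinerary $\omega\in\{0,1,2\}^{\mathbb Z}$ is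
\begin{equation}\label{eq:coords}
u=\sum_{m\ge0}2\omega_m5^{-m-1},\qquad x=\sum_{k\ge1}a^{k-1}A(\sigma^{-k}\omega),\qquad y=\sum_{k\ge1}b^{k-1}\beta_{\omega_{-k}},
\end{equation}
where $\sigma$ is the left shift and $A(\omega)$ is the value of $\alpha$ at the $u$-coordinate $\sum_{m\ge0}2\omega_m5^{-m-1}$; thus $A(\omega)$ depends only on the future $\omega_0\omega_1\omega_2\cdots$. The stable manifolds lie in the planes $u=\text{const}$. So a slice is obtained by fixing a future $s=s_0s_1\cdots$ and letting the past $\cdots\omega_{-2}\omega_{-1}$ vary; in the sum for $x$, the function $A$ reads the sequence from the past position $-k$ onward, first through the past symbols and then into the common future $s$.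

Suppose first that $A$ reads only the first $M$ symbols. Then for $k\ge M$ the term $A(\sigma^{-k}\omega)$ depends on the past alone. Once $\omega_{-1},\dots,\omega_{-M+1}$ are fixed, the corresponding part of the slice is, up to its $u$-coordinate, a translate of a set not depending on $s$; hence all slices have the same dimension. So $A$ must read arbitrarily far. On the other hand $\alpha$ has to be of class $C^r$. We shall build it from bumps, and a bump that singles out the points $u$ with given first $N$ symbols has width about $5^{-N}$; a bounded $r$-th derivative limits its height to about $5^{-Nr}$.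

\subsection{The rule}
For $j\ge1$ let $V_j$ be the set of words
\begin{equation}\label{eq:Vj}
e\,2^{Lj}\quad\text{with } e\in\{0,1\}^j,\ e_0=1,
\end{equation}
where $2^{Lj}$ is a run of $Lj$ symbols $2$. A sequence that begins with a word of $V_j$ has its first $2$ at index $j$, so $j$ is determined by the sequence. We shall arrange that
\begin{equation}\label{eq:rule}
A(\omega)=\begin{cases}\kappa^j&\text{if }\omega_0\omega_1\cdots\text{ begins with a word of }V_j,\\ 0&\text{if it begins with no word of }\bigcup_jV_j.\end{cases}
\end{equation}
In words: a symbol $1$ that is followed by a $2$ at distance $j$, with only $0$'s and $1$'s in between, gives a nonzero value, provided this is \emph{paid for} by a run of at least $Lj$ symbols $2$ starting there. For illustration take $L=2$ and future $000\cdots$. With the past $\cdots0112222$, the last seven positions have the values $0,\kappa^2,\kappa,0,0,0,0$. With the past $\cdots011222$, the first $1$ would need four $2$'s and finds only three, so the last six positions have the values $0,0,\kappa,0,0,0$.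

\subsection{Two slices, binary pasts}
Take $a=\kappa$ and $b=\kappa^B$ and compare the futures $2^\infty=222\cdots$ and $0^\infty=000\cdots$, for pasts consisting of $0$'s and $1$'s only.

If the future is $2^\infty$, the sequence read from position $-k$ is $\omega_{-k}\cdots\omega_{-1}222\cdots$. Its first $2$ has index $k$ and is followed only by $2$'s, so everything is paid for, and $A(\sigma^{-k}\omega)=\kappa^k\omega_{-k}$. Hence the $x$-coordinates form the set
\[
\Big\{\sum_{k\ge1}a^{k-1}\kappa^k\omega_{-k}:\omega_{-k}\in\{0,1\}\Big\},
\]
a Cantor set of dimension $\log2/\log\frac1{a\kappa}=\log 2/(2\ell)$.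

If the future is $0^\infty$, there is no $2$ at all: every value is $0$, and all these points have $x=0$. They are distinguished only by $y$, and form a set of dimension $\log2/\log\frac1b=\log2/(B\ell)$.

Thus two points whose binary pasts first differ at $-k$ are at distance comparable to $\kappa^{2k}$ in one slice and to $\kappa^{Bk}$ in the other; the holonomy from the second slice to the first, which keeps the past and changes the future, has Hölder exponent at most $2/B$ on these sets. This shows what the second stable direction is for. The coordinate $y$ records the past and keeps $f$ injective, at a cost in dimension of at most $\log3/(B\ell)$; therefore $x$ is free to forget the past in one slice and to remember it in another.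

\subsection{What remains}
The slice over $0^\infty$ has many other pasts, and those containing $2$'s do produce nonzero values, as in the example with $L=2$. The point of the payment is that they produce few. A run of $Lj$ symbols $2$ serves at most the $j$ positions just before it, so at most a proportion $1/L$ of the positions can carry nonzero values. The number of patterns of values on the last $m$ positions of the past is then at most about $e^{2mH(1/L)}$, and these patterns determine $x$ up to an error of order $a^m=\kappa^m$. In the slice over $2^\infty$, by comparison, there are $2^m$ different points at scale $\kappa^{2m}$, that is, about $2^{m/2}$ at scale $\kappa^m$. So it suffices that $2H(1/L)$, plus a small term for $y$, is less than $\frac12\log2$.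

For the future $2^\infty$ the payment is supplied by the future, once and for all positions: this slice has infinite credit. A future with finite credit, such as one beginning $2222220\cdots$, can help only a bounded number of positions, which does not affect dimension.

\section{The horseshoe}\label{sec:construction}

Throughout Sections~\ref{sec:construction}--\ref{sec:thin}, $n=3$, $d_s=2$, $d_u=1$, and
\[
a=\kappa=5^{-(L+1)(r+1)},\qquad b=\kappa^B,\qquad \beta_i=\tfrac{i-1}2\quad(i=0,1,2).
\]

\subsection{The function $\alpha$}
For $s\in\Sigma^+=\{0,1,2\}^{\mathbb N}$ (indices start at $0$) put $u(s)=\sum_{m\ge0}2s_m5^{-m-1}\in[0,1]$. For a word $v$ of length $m$ put $c_v=\sum_{i<m}2v_i5^{-i-1}$ and $I_v=[c_v,c_v+5^{-m}]$; if $s$ begins with $v$, then $u(s)\in I_v$. For distinct words $v$ of length $m$ the numbers $5^mc_v$ are twice distinct integers, by uniqueness of base-$5$ expansions. So the points $c_v$ are at distance at least $2\cdot5^{-m}$ from each other and the intervals $I_v$ at distance at least $5^{-m}$. In particular $s\mapsto u(s)$ is injective.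

\begin{lemma}\label{lem:alpha}
There is a compactly supported $\alpha\in C^r(\mathbb R)$ with $0\le\alpha\le2\kappa$ such that $A(\omega)=\alpha(u(\omega_0\omega_1\cdots))$ satisfies \eqref{eq:rule}.
\end{lemma}

\begin{proof}
Fix $\theta\in C^\infty(\mathbb R,[0,1])$ with $\theta=1$ on $[0,1]$ and support in $[-\frac13,\frac43]$, and for a word $v$ of length $m$ put $\theta_v(u)=\theta(5^m(u-c_v))$. Then $\theta_v=1$ on $I_v$, and $\theta_v$ is supported in the closed $\frac13 5^{-m}$-neighborhood of $I_v$. By the separation just noted, for distinct words $v,v'$ of equal length the functions $\theta_v,\theta_{v'}$ have disjoint supports, and $\theta_v=0$ on $I_{v'}$. Let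
\[
\alpha=\sum_{j\ge1}\kappa^j\sum_{v\in V_j}\theta_v .
\]
The words of $V_j$ have length $(L+1)j$. Since the supports for fixed $j$ are disjoint, the $l$-th derivative of the $j$-th term is bounded by $C_l\,\kappa^j5^{(L+1)jl}=C_l\,5^{-(L+1)j(r+1-l)}\le C_l5^{-(L+1)j}$ for $0\le l\le r$, where $C_l=\sup|\theta^{(l)}|$. The series thus converges in $C^r$, to a function supported in $[-\frac13,\frac43]$ with values in $[0,\sum_j\kappa^j]\subset[0,2\kappa]$. At $u(s)$ the $j$-th term equals $\kappa^j$ if $s$ begins with a word of $V_j$, and $0$ otherwise; the former happens for at most one $j$. This is \eqref{eq:rule}.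
\end{proof}

\begin{remark}\label{rem:smooth}
This lemma is the only place where our construction needs $r$ to be finite. Suppose the heights $\kappa^j$ are replaced by $\delta_j$ so that the same derivative estimates hold for every $l$. Then $\delta_j5^{(L+1)jl}$ is bounded in $j$ for each $l$, so $\frac1j\log\frac1{\delta_j}\to\infty$. But then the Cantor set $\{\sum_ka^{k-1}\delta_ke_k:e_k\in\{0,1\}\}$ that makes the slice over $2^\infty$ thick has dimension $0$: it is covered by $2^m$ intervals of length $O(a^m\sup_{k>m}\delta_k)$ for each $m$. This concerns the present construction only.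
\end{remark}

\subsection{The diffeomorphism}
Choose $\rho,\eta\in C_c^\infty(\mathbb R)$ with
\[
\rho=\beta_i\ \text{ on }[2i-\tfrac14,2i+\tfrac54],\qquad \eta=2i\ \text{ on }[\beta_i-b,\beta_i+b]\qquad(i=0,1,2).
\]
In both cases the three intervals are disjoint (note $b<\frac14$). Let $f=\Phi_4\Phi_3\Phi_2\Phi_1$, where
\begin{align*}
\Phi_1(u,x,y)&=(u,\,x+a^{-1}\alpha(u),\,y),&\Phi_2(u,x,y)&=(5u,\,ax,\,by),\\
\Phi_3(u,x,y)&=(u,\,x,\,y+\rho(u)),&\Phi_4(u,x,y)&=(u-\eta(y),\,x,\,y).
\end{align*}
Each factor is a $C^r$ diffeomorphism of $\mathbb R^3$, hence so is $f$. Put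
\[
I_i'=[\tfrac{2i}5-\tfrac1{20},\tfrac{2i}5+\tfrac14],\qquad U_i=I_i'\times[-1,1]^2,\qquad U=U_0\cup U_1\cup U_2 .
\]
The $I_i'$ are the closed $\frac1{20}$-neighborhoods of the $I_i$ and are disjoint. For $(u,x,y)\in U_i$ the first two factors give $(5u,ax+\alpha(u),by)$ with $5u\in[2i-\frac14,2i+\frac54]$; then $\Phi_3$ moves the third coordinate to the level $by+\beta_i\in[\beta_i-b,\beta_i+b]$, and $\Phi_4$ uses this level to subtract $2i$ from the first. So the formula in \eqref{eq:model} holds on $U_i$.

\subsection{Coding}

\begin{proposition}\label{prop:coding}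
Let $\Lambda=\bigcap_{m\in\mathbb Z}f^m(U)$. The formulas \eqref{eq:coords} define a homeomorphism $h:\{0,1,2\}^{\mathbb Z}\to\Lambda$ with $f\circ h=h\circ\sigma$, and $\Lambda\subset\operatorname{int}U$. In particular $\Lambda$ is a locally isolated Cantor set and $f|_\Lambda$ is topologically mixing.
\end{proposition}

\begin{proof}
Let $p\in\Lambda$ with $f^mp\in U_{\omega_m}$ for all $m$. By \eqref{eq:model}, $u(p)=\sum_{m<N}2\omega_m5^{-m-1}+5^{-N}u(f^Np)$, $x(p)=\sum_{k\le N}a^{k-1}\alpha(u(f^{-k}p))+a^Nx(f^{-N}p)$ and $y(p)=\sum_{k\le N}b^{k-1}\beta_{\omega_{-k}}+b^Ny(f^{-N}p)$. All coordinates are bounded on $U$, so $N\to\infty$ gives first the formula for $u$, also at the points $f^{-k}p$, and then those for $x$ and $y$. Hence $p=h(\omega)$.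

Conversely, for any $\omega$ the point $h(\omega)$ has $u\in I_{\omega_0}$, $|x|\le\kappa/(1-a)\le2\kappa$ and $|y|\le\frac1{2(1-b)}<1$. So it lies in the interior of $U_{\omega_0}$, and \eqref{eq:model} gives $f(h(\omega))=h(\sigma\omega)$. Hence $f^mh(\omega)=h(\sigma^m\omega)\in U$ for all $m\in\mathbb Z$. Thus $h(\omega)\in\Lambda$, and $h$ maps onto $\Lambda\subset\operatorname{int}U$.

The map $h$ is continuous because $\alpha$ is continuous and the series converge uniformly. It is injective: $u$ determines the future, and $y$ determines the past, symbol by symbol, because the $\beta_i$ are $\frac12$-separated and the terms $k\ge2$ contribute at most $\frac b{2(1-b)}<\frac14$ in absolute value. By compactness $h$ is a homeomorphism.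
\end{proof}

\subsection{Hyperbolicity and stable manifolds}
On $U$,
\[
Df(\xi_u,\xi_x,\xi_y)=(5\xi_u,\ \alpha'(u)\xi_u+a\xi_x,\ b\xi_y).
\]
So $E^s=\{\xi_u=0\}$ is invariant and contracted by the factor $a=\max(a,b)<1$. For the unstable direction put $g(p)=\sum_{k\ge1}a^{k-1}5^{-k}\alpha'(u(f^{-k}p))$, a bounded function on $\Lambda$ (here $r\ge1$ is used). Separating the term $k=1$ gives $g(fp)=\frac15(\alpha'(u(p))+a\,g(p))$, that is, $Df(1,g(p),0)=5(1,g(fp),0)$. So $E^u_p=\mathbb R(1,g(p),0)$ is invariant and uniformly expanded, and $\Lambda$ is hyperbolic.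

\begin{lemma}\label{lem:Ws}
For all small $\varepsilon$ and all $p\in\Lambda$, the set $W^s_\varepsilon(p)$ lies in the plane $\{u=u(p)\}$ and contains a neighborhood of $p$ in that plane.
\end{lemma}

\begin{proof}
We use the Euclidean metric first. Let $\varepsilon<\frac1{20}$. By the bounds on the coordinates of points of $\Lambda$ (recall $2\kappa+\frac1{20}<1$ and $\frac1{2(1-b)}+\frac1{20}<1$), a point at distance at most $\varepsilon$ from a point of $\Lambda\cap U_i$ lies in $U_i$. If $q\in W^s_\varepsilon(p)$, then $f^mq$ and $f^mp$ therefore lie in the same $U_i$ for each $m\ge0$. So $|u(f^mq)-u(f^mp)|=5^m|u(q)-u(p)|$ stays bounded, and $u(q)=u(p)$. Conversely, if $u(q)=u(p)$ and $|q-p|\le\varepsilon$, then \eqref{eq:model} and induction give $|f^mq-f^mp|\le a^m\varepsilon$ for all $m\ge 0$, so $q\in W^s_\varepsilon(p)$. Any other Riemannian distance is comparable to the Euclidean one near $\Lambda$, so the two statements hold for it as well, once $\varepsilon$ is small enough.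
\end{proof}

Only these two properties of $W^s_\varepsilon(p)$ will be used; the conclusions therefore do not depend on the metric or on the convention for ``size $\varepsilon$''.

\section{A thick slice: proof of (1)}\label{sec:thick}

The computation for the future $2^\infty$ in Section~\ref{sec:idea} concerned the whole slice; we need it inside an arbitrarily small neighborhood of one point. Let $x^*=h(\cdots222\cdots)$, a fixed point of $f$; its $x$-coordinate is $0$. For $N\ge1$ consider all $\omega$ with
\[
\omega_m=2\ \ (m\ge-N),\qquad \omega_{-k}\in\{0,1\}\text{ arbitrary}\ \ (k>N).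
\]
For $1\le k\le N$ the sequence read from $-k$ begins with $2$, so $A(\sigma^{-k}\omega)=0$. For $k>N$ its first $2$ has index $k-N$ and is followed only by $2$'s, so $A(\sigma^{-k}\omega)=\kappa^{k-N}\omega_{-k}$. Hence the points $h(\omega)$ have the same $u$-coordinate as $x^*$, while by \eqref{eq:coords} their $x$- and $y$-coordinates differ from those of $x^*$ by at most $2\kappa a^N$ and $2b^N$. By Lemma~\ref{lem:Ws}, given $\varepsilon$, all of them lie in $W^s_\varepsilon(x^*)\cap\Lambda$ if $N$ is large.

So the projection of $W^s_\varepsilon(x^*)\cap\Lambda$ to the $x$-axis contains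
\[
\Big\{\sum_{k>N}a^{k-1}\kappa^{k-N}\omega_{-k}:\omega_{-k}\in\{0,1\}\Big\}=a^{N-1}\Big\{\sum_{l\ge1}(a\kappa)^le_l:e_l\in\{0,1\}\Big\},
\]
a set of dimension $\log2/\log\frac1{a\kappa}=\frac{\log2}{2\ell}$, since $a\kappa=\kappa^2<\frac12$. Projections are Lipschitz, so (1) holds with $x=x^*$.

\section{Thin slices: proof of (2)}\label{sec:thin}

Let $s\in\Sigma^+$ be \emph{not} of the form $w222\cdots$ with $w$ a (possibly empty) word in $0$ and $1$. This excludes countably many slices; the fixed point $h(\cdots000\cdots)$ belongs to none of them. Define the \emph{credit} $q$ of $s$ as follows: $q=0$ if $s$ contains no $2$; otherwise let $t$ be the index of the first $2$ in $s$, and let $q$ be the length of the maximal run of $2$'s starting at $t$. By the choice of $s$, $q<\infty$.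

Let $\omega$ have future $s$, so that $\omega_c=s_c$ for $c\ge0$. Given that $y$ contributes little, everything depends on how many different tuples of values
\[
\big(A(\sigma^c\omega)\big)_{-m\le c\le-1}
\]
occur as the past varies.

\begin{lemma}\label{lem:count}
For every $m\ge1$ the number of such tuples, over all $\omega$ with future $s$, is at most $2^{q/L}e^{2(m+q)H(1/L)}$.
\end{lemma}

\begin{proof}
Fix $\omega$ with future $s$. Suppose that $-m\le c\le-1$ and $A(\sigma^c\omega)=\kappa^j\ne0$, and put $e(c)=c+j$. By \eqref{eq:rule},
\begin{equation}\label{eq:pay}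
\omega_i\in\{0,1\}\ \text{ for }c\le i<e(c),\qquad \omega_i=2\ \text{ for }e(c)\le i<e(c)+Lj .
\end{equation}
So $e(c)$ is the first position $\ge c$ that carries a $2$, and the value at $c$ is $\kappa^{e(c)-c}$. Among the positions $c$ with nonzero value we distinguish whether the payment begins in the future or in the past.

\emph{Exceptional positions: $e(c)\ge0$.} Then $\omega_c,\dots,\omega_{-1}\in\{0,1\}$, so $e(c)=t$, and by \eqref{eq:pay} the run of $2$'s at $t$ has length at least $Lj$. Hence $|c|\le j\le q/L$, and the value at $c$ is $\kappa^{t-c}$. The exceptional values (with $0$ at all other positions) are thus determined by a subset of $\{c:-q/L\le c\le-1\}$, which leaves at most $2^{q/L}$ possibilities. If $s$ contains no $2$, there are no exceptional positions.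

\emph{Regular positions: $e(c)\le-1$.} Let $S$ be the set of regular $c\in[-m,-1]$ with nonzero value and $E=\{e(c):c\in S\}\subset[-m+1,-1]$. For $e\in E$ let $j_e$ be the largest value of $e-c$ over all $c\in S$ with $e(c)=e$. By \eqref{eq:pay}, the block $T_e=[e,\,e+Lj_e-1]$ carries only $2$'s, and $\omega_{e-1}\in\{0,1\}$.

\emph{The blocks are pairwise disjoint.} Let $e<e'$ be in $E$. The interval $T_e$ starts at $e\le e'-1$ and carries only $2$'s, whereas $\omega_{e'-1}\ne2$. So $T_e$ ends before $e'-1$, while $T_{e'}$ starts at $e'$.

\emph{The blocks lie in $[-m+1,q-1]$.} Each $T_e$ starts in $[-m+1,-1]$. If it reaches a position $\ge0$, it contains $0$; then $s_0=2$, the first run of $2$'s in $s$ occupies exactly the positions $0,\dots,q-1$, and $T_e$ cannot extend beyond $q-1$.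

Comparing lengths, $\sum_{e\in E}Lj_e\le m+q$. Each $c\in S$ with $e(c)=e$ lies in $[e-j_e,e-1]$, so
\[
|E|\le|S|\le\sum_{e\in E}j_e\le\frac{m+q}L .
\]
Moreover, the pair $(S,E)$ determines all regular values. Indeed, for $c\in S$, $e(c)$ is the smallest element of $E$ larger than $c$, because elements of $E$ carry a $2$ and, by \eqref{eq:pay}, the positions $c,\dots,e(c)-1$ do not; and the value at $c$ is $\kappa^{e(c)-c}$.

It remains to count pairs $(S,E)$ of subsets of $[-m,-1]$ with at most $(m+q)/L$ elements each. For $0<p\le\frac12$ and integers $M\ge1$ and $0\le i\le pM$ we have $p^i(1-p)^{M-i}\ge p^{pM}(1-p)^{(1-p)M}=e^{-MH(p)}$, since $p/(1-p)\le1$. Hence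
\[
1\ge\sum_{i\le pM}\binom Mip^i(1-p)^{M-i}\ge e^{-MH(p)}\sum_{i\le pM}\binom Mi .
\]
With $M=m+q\ge m$ and $p=1/L$, the number of pairs is at most $\big(\sum_{i\le M/L}\binom Mi\big)^2\le e^{2(m+q)H(1/L)}$. Multiplying by the number of exceptional possibilities gives the claim.
\end{proof}

\begin{proof}[Proof of \textup{(2)} for $n=3$]
Let $\Lambda_s$ be the slice with future $s$, and $X_s$, $Y$ the sets of $x$- and $y$-coordinates of points of $\Lambda_s$. By \eqref{eq:coords}, the tuple in Lemma~\ref{lem:count} determines $x$ up to an error of at most $\sum_{k>m}a^{k-1}\kappa=\kappa a^m/(1-a)\le a^m$. So $X_s$ is covered by at most $2^{q/L}e^{2(m+q)H(1/L)}$ intervals of length at most $2a^m$. Here $q$ is fixed while $m\to\infty$; hence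
\[
\overline{\dim}_BX_s\le\frac{2H(1/L)}{\log(1/a)}=\frac{2H(1/L)}\ell .
\]
The set $Y$ is covered by $3^m$ intervals of length $O(b^m)$, one for each choice of $\omega_{-1},\dots,\omega_{-m}$, so $\overline{\dim}_BY\le\log3/\log\frac1b=\frac{\log3}{B\ell}$. By Lemma~\ref{lem:Ws}, for $p\in\Lambda_s$ we have $W^s_\varepsilon(p)\cap\Lambda\subset\Lambda_s\subset\{u(s)\}\times X_s\times Y$, and therefore
\[
\dim_H(W^s_\varepsilon(p)\cap\Lambda)\le\overline{\dim}_BX_s+\overline{\dim}_BY\le\frac{2H(1/L)+\frac{\log3}B}\ell .\qedhere
\]
\end{proof}

For $s=0^\infty$ there are no exceptional positions and $q=0$; this case alone, together with Section~\ref{sec:thick}, shows that the dimension is not constant. For an excluded future $w222\cdots$ the credit is infinite, and the bound on the number of exceptional positions is lost.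

All stable Cantor sets here have positive dimension. Indeed, $W^s_\varepsilon(p)\cap\Lambda$ contains, for large $N$, all points with the same future and the same symbols $\omega_{-1},\dots,\omega_{-N}$ as $p$; letting the remaining symbols vary in $\{0,1\}$, one sees that its projection to the $y$-axis contains a similar copy of $\{\sum_{k\ge1}b^ke_k:e_k\in\{0,1\}\}$.

\section{Other dimensions and manifolds}\label{sec:end}

For general $d_s\ge2$ and $d_u\ge1$ let $z\in\mathbb R^{d_s-2}$, $t\in\mathbb R^{d_u-1}$ and
\[
F(u,x,y,z,t)=(f(u,x,y),\,bz,\,5t),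
\]
with the block $U\times[-1,1]^{n-3}$. An orbit that stays in the block for all times has $z=0$ (iterate backward) and $t=0$ (iterate forward), so the maximal invariant set is $\Lambda\times\{(0,0)\}$. It lies in the interior of the block and is hyperbolic: the $z$-directions are added to $E^s$ and the $t$-directions to $E^u$. An orbit that stays $\varepsilon$-close to this set in forward time has $t=0$; thus, as in Lemma~\ref{lem:Ws}, local stable manifolds lie in the planes $\{u=\text{const},\ t=0\}$ and contain neighborhoods of their centers there. Up to the added coordinates $z=0$, $t=0$, the arguments of Sections~\ref{sec:thick} and~\ref{sec:thin} apply without change, and (1) and (2) hold.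

Now let $M$ be any $n$-manifold. Let $\Phi_2$ also multiply $z$ by $b$ and $t$ by $5$, and let the other factors leave $z$ and $t$ fixed, so that $F=\Phi_4\Phi_3\Phi_2\Phi_1$. The four factors are the time-one maps of the vector fields
\[
a^{-1}\alpha(u)\,\partial_x,\quad \log5\,(u\,\partial_u+t\cdot\partial_t)+\log a\;x\,\partial_x+\log b\,(y\,\partial_y+z\cdot\partial_z),\quad \rho(u)\,\partial_y,\quad -\eta(y)\,\partial_u,
\]
which are of class $C^r$ or $C^\infty$. Multiply each of them by a compactly supported $C^\infty$ function that equals $1$ on a ball containing all the successive trajectories, for times in $[0,1]$, of a compact neighborhood of the block. The composition $\tilde F$ of the new time-one maps is a $C^r$ diffeomorphism with compact support, and $\tilde F=F$ near the block. Points whose whole $\tilde F$-orbit lies in the block are exactly those whose whole $F$-orbit does, and the arguments above use the map only on the block. Transplant $\tilde F$ to a chart of $M$ diffeomorphic to $\mathbb R^n$ and extend it by the identity. This proves Theorem~\ref{thm:A}. \qed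

\section{One-dimensional stable manifolds}\label{sec:B}

We now prove Theorem~\ref{thm:B}. The plan is the one that fails when $d_s\ge2$. We attach to each $x\in\Lambda$ a local dimension, show that it is invariant under $f$ and under unstable holonomy, and use mixing to spread it over $\Lambda$. The condition $d_s=1$ is decisive in Lemma~\ref{lem:hol}: lengths of short stable arcs are multiplied by a number that depends only on where the arc is, not on its direction.

\subsection{Standard facts}
We use the stable manifold theorem and the local product structure of locally isolated hyperbolic sets; see \cite[Ch.~6 and 18]{KH}. In an adapted metric there are $\varepsilon_0>0$, $\nu<1$, $C\ge1$, $\sigma_0>0$, $\delta_0>0$ with the following properties.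

\begin{enumerate}
\item[(F1)] The sets $W^s_{\varepsilon_0}(z)$, $z\in\Lambda$, are $C^1$ curves depending continuously on $z$ in the $C^1$ topology. So on the compact set $\mathcal W=\bigcup_{z\in\Lambda}W^s_{\varepsilon_0}(z)$ the tangent line field $TW^s$ is well defined and continuous, and the function $\psi=\log\|Df|_{TW^s}\|$ is uniformly continuous, with some modulus of continuity $\varpi$. Moreover $\psi\le\log\nu$.
\item[(F2)] For $j\ge0$: $d(f^jp,f^jq)\le C\nu^jd(p,q)$ if $p\in\Lambda$ and $q\in W^s_{\varepsilon_0}(p)$, and $d(f^{-j}p,f^{-j}q)\le C\nu^jd(p,q)$ if $p\in\Lambda$ and $q\in W^u_{\varepsilon_0}(p)$.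
\item[(F3)] For every $\delta\in(0,\varepsilon_0]$ there is $\delta'\in(0,\delta)$ such that for $p,q\in\Lambda$ with $d(p,q)<\delta'$ the set $W^u_\delta(p)\cap W^s_\delta(q)$ is a single point $[p,q]$; it lies in $\Lambda$ and depends continuously on $(p,q)$.
\item[(F4)] An arc of length at most $\sigma_0$ in a global stable manifold, starting at $z\in\Lambda$, lies in $W^s_{\varepsilon_0}(z)$, and its length is at most twice the distance of its endpoints. If $q\in\Lambda$ and $q'\in W^s_{\delta_0}(q)$, then $q$ and $q'$ are joined by such an arc.
\end{enumerate}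
Let $K=\max(1,\sup\|Df^{-1}\|)$, the supremum being over a compact neighborhood of $\mathcal W$. For $x\in\Lambda$ put
\[
D(x)=\inf_{\rho>0}\dim_H(W^s_\rho(x)\cap\Lambda)=\lim_{\rho\to0}\dim_H(W^s_\rho(x)\cap\Lambda).
\]

\subsection{Invariance of the local dimension}

\begin{lemma}\label{lem:inv}
$D(fx)=D(x)$ for all $x\in\Lambda$.
\end{lemma}
\begin{proof}
By definition $f(W^s_\rho(x))\subset W^s_\rho(fx)$. Conversely, let $\rho'\le\rho/K$ be small and $q\in W^s_{\rho'}(fx)$. Then $d(f^{-1}q,x)\le K\rho'\le\rho$, so $f^{-1}q\in W^s_\rho(x)$; hence $W^s_{\rho'}(fx)\subset f(W^s_\rho(x))$. Since $f$ is locally bi-Lipschitz and preserves $\Lambda$, the claim follows.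
\end{proof}

\begin{lemma}\label{lem:hol}
There is $\delta_*>0$ such that $y\in W^u_{\delta_*}(x)\cap\Lambda$, $x\in\Lambda$, implies $D(y)=D(x)$.
\end{lemma}

\begin{proof}
Choose $\delta_1>0$ and $\tau\in(0,1)$ so small that $\delta_1\le\varepsilon_0$, $2\delta_1\le\delta_0$ and
\[
\eta:=2(K\tau+2C\delta_1)\le\sigma_0/K ;
\]
in particular $K\tau\le\sigma_0$. Let $\delta_1'<\delta_1$ correspond to $\delta_1$ in (F3), and put $\delta_*=\delta_1'/2$. Let $y\in W^u_{\delta_*}(x)\cap\Lambda$. Below, $\rho$ is always less than $\delta_*$.

\emph{The holonomy.} For $p\in W^s_\rho(x)\cap\Lambda$ we have $d(p,y)<\delta_1'$, so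
\[
\pi(p)=[p,y]\in W^u_{\delta_1}(p)\cap W^s_{\delta_1}(y)\cap\Lambda
\]
is defined; it depends continuously on $p$, and $\pi(x)=y$. We claim that for every such $\rho$ there is $\rho''>0$ with
\begin{equation}\label{eq:onto}
W^s_{\rho''}(y)\cap\Lambda\subset\pi(W^s_\rho(x)\cap\Lambda).
\end{equation}
Let $q\in W^s_{\rho''}(y)\cap\Lambda$ with $\rho''<\delta_*$ small. Then $d(q,x)<\delta_1'$, so $p=[q,x]\in W^u_{\delta_1}(q)\cap W^s_{\delta_1}(x)\cap\Lambda$ is defined, and it is close to $[y,x]=x$. By (F2), $d(f^jp,f^jx)\le C\,d(p,x)\le\rho$ for $j\ge0$ if $\rho''$ is small, so $p\in W^s_\rho(x)$. Since $q\in W^u_{\delta_1}(p)\cap W^s_{\delta_1}(y)$, uniqueness in (F3) gives $\pi(p)=q$.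

\emph{Claim: if $\rho$ is small, then $\pi$ is $\vartheta$-Hölder on $W^s_\rho(x)\cap\Lambda$ for every $\vartheta<1$.} The idea is to join the points by stable arcs, to pull the arcs back until they have a definite size, and to compare step by step how much they have grown. Let $p\ne p'$ be in $W^s_\rho(x)\cap\Lambda$, $q=\pi(p)$, $q'=\pi(p')$; we may assume $q\ne q'$. Then $p'\in W^s_{2\rho}(p)$ and $q'\in W^s_{2\delta_1}(q)$. Let $\gamma$ and $\hat\gamma$ be the stable arcs from $p$ to $p'$ and from $q$ to $q'$ given by (F4), and let $\ell_j,\hat\ell_j$ be the lengths of $f^{-j}\gamma$ and $f^{-j}\hat\gamma$. Take $\rho$ so small that always $\ell_0<\tau$ and $\hat\ell_0\le\eta$; this is possible since $\ell_0\le2d(p,p')$, $\hat\ell_0\le2d(q,q')$, and $\pi$ is continuous at $x$.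

\emph{Pulling $\gamma$ back.} If $\ell_{j+1}\le\sigma_0$, then $f^{-j-1}\gamma\subset\mathcal W$ by (F4), and $\ell_j\le\nu\ell_{j+1}$ by (F1). If $\ell_j<\tau$, then $f^{-j}\gamma\subset\mathcal W$ and $\ell_{j+1}\le K\ell_j\le K\tau\le\sigma_0$. So the lengths grow at least by the factor $\nu^{-1}$ until they reach $\tau$. Let $n\ge1$ be the first index with $\ell_n\ge\tau$. Then $\ell_n\le K\tau$ and
\begin{equation}\label{eq:ell}
\ell_j\le\nu^{n-j}K\tau\qquad(0\le j\le n).
\end{equation}
For $j=0$ this gives $n\le c\log(1/\ell_0)+c$, with $c$ independent of $p,p'$.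

\emph{Pulling $\hat\gamma$ back.} Since $q\in W^u_{\delta_1}(p)$ and $q'\in W^u_{\delta_1}(p')$, (F2) gives for $0\le j\le n$
\[
d(f^{-j}q,f^{-j}q')\le\ell_j+2C\delta_1\nu^j\le K\tau+2C\delta_1=\eta/2 .
\]
By induction $\hat\ell_j\le\eta$ for $0\le j\le n$. Indeed, if $\hat\ell_j\le\eta\le\sigma_0$ with $j<n$, then $f^{-j}\hat\gamma\subset\mathcal W$, so $f^{-j-1}\hat\gamma$ is a stable arc of length at most $K\eta\le\sigma_0$ starting at a point of $\Lambda$; by (F4), $\hat\ell_{j+1}\le2\cdot\eta/2=\eta$. Hence also $\hat\ell_j\le\nu\hat\ell_{j+1}$ for $j<n$, and $\hat\ell_j\le\nu^{n-j}\eta$.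

\emph{Comparing.} This is where $d_s=1$ is used. The ratio $\ell_j/\ell_{j+1}$ is the average of $e^{\psi}$ over the arc $f^{-j-1}\gamma$, and similarly for $\hat\gamma$, so for $0\le j<n$
\[
\log\frac{\ell_j}{\ell_{j+1}}=\psi(z_j),\qquad \log\frac{\hat\ell_j}{\hat\ell_{j+1}}=\psi(\hat z_j)
\]
for some $z_j\in f^{-j-1}\gamma$, $\hat z_j\in f^{-j-1}\hat\gamma$. Going from $z_j$ via $f^{-j-1}p$ and $f^{-j-1}q$ to $\hat z_j$,
\[
d(z_j,\hat z_j)\le\ell_{j+1}+C\delta_1\nu^{j+1}+\hat\ell_{j+1}\le C'(\nu^{n-j-1}+\nu^{j+1}),
\]
which is small unless $j$ is near $0$ or near $n$. So, given $\zeta>0$, we have $\varpi(d(z_j,\hat z_j))\le\zeta$ for all $0\le j<n$ except for a number of indices bounded independently of $n$; each exceptional index contributes at most $2\sup|\psi|$. Therefore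
\[
\log\frac{\hat\ell_0}{\ell_0}=\log\frac{\hat\ell_n}{\ell_n}+\sum_{j<n}\big(\psi(\hat z_j)-\psi(z_j)\big)\le\log\frac\eta\tau+\zeta n+C_\zeta\le C'_\zeta+c\,\zeta\log\frac1{\ell_0},
\]
that is, $\hat\ell_0\le e^{C'_\zeta}\ell_0^{\,1-c\zeta}$. Since $d(q,q')\le\hat\ell_0$ and $\ell_0\le2d(p,p')$, and $\zeta$ is arbitrary, the claim follows.

\emph{Conclusion.} By \eqref{eq:onto} and the claim, $D(y)\le\dim_H\pi(W^s_\rho(x)\cap\Lambda)\le\vartheta^{-1}\dim_H(W^s_\rho(x)\cap\Lambda)$. Letting $\rho\to0$ and then $\vartheta\to1$ gives $D(y)\le D(x)$. Since $x\in W^u_{\delta_*}(y)$, equality holds by symmetry.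
\end{proof}

When $d_s\ge2$, the expansion of a stable arc under $f^{-1}$ depends also on its direction. In Section~\ref{sec:idea}, for instance, pairs of points with binary pasts are separated mainly in the direction of $x$ over the future $2^\infty$ and only in the direction of $y$ over $0^\infty$, and the rates $a$ and $b$ are different.

\subsection{Spreading by mixing}

\begin{lemma}\label{lem:mix}
For all $x,y\in\Lambda$ and all $\delta\in(0,\varepsilon_0]$ there are $n\ge0$ and $w\in W^s_\delta(y)\cap\Lambda$ with $f^{-n}w\in W^u_\delta(x)$.
\end{lemma}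
\begin{proof}
Let $\delta'$ correspond to $\delta/4$ in (F3), and cover $\Lambda$ by finitely many balls $B_i$ of radius $\delta'/4$ with centers in $\Lambda$. By mixing there is $N$ with $f^n(B_i\cap\Lambda)\cap B_j\ne\emptyset$ for all $i,j$ and all $n\ge N$. Take $n\ge N$ with $C\nu^n\delta\le\delta'/4$. Let $x\in B_i$ and $y\in B_j$, and choose $z\in B_i\cap\Lambda$ with $f^nz\in B_j$. Since $d(x,z)<\delta'$, the point $z'=[x,z]\in W^u_{\delta/4}(x)\cap W^s_{\delta/4}(z)\cap\Lambda$ is defined. By (F2), $d(f^nz',f^nz)\le C\nu^n\delta/4\le\delta'/4$, so $d(f^nz',y)<\delta'$, and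
\[
w=[f^nz',y]\in W^u_{\delta/4}(f^nz')\cap W^s_{\delta/4}(y)\cap\Lambda
\]
is defined. For $m\ge0$,
\[
d(f^{-m}(f^{-n}w),f^{-m}x)\le d(f^{-n-m}w,f^{-m}z')+d(f^{-m}z',f^{-m}x)\le\tfrac\delta4+\tfrac\delta4 ,
\]
so $f^{-n}w\in W^u_\delta(x)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $0<\varepsilon\le\varepsilon_0/2$. We show that $\dim_H(W^s_\varepsilon(y)\cap\Lambda)=\sup_\Lambda D$ for every $y\in\Lambda$.

\emph{Lower bound.} Let $x\in\Lambda$ and apply Lemma~\ref{lem:mix} with $\delta=\min(\varepsilon/2,\delta_*)$. By Lemmas~\ref{lem:inv} and~\ref{lem:hol}, $D(w)=D(f^{-n}w)=D(x)$. Since $W^s_\delta(w)\subset W^s_{2\delta}(y)\subset W^s_\varepsilon(y)$, we get $\dim_H(W^s_\varepsilon(y)\cap\Lambda)\ge D(w)=D(x)$. Now take the supremum over $x$.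

\emph{Upper bound.} Let $\zeta>0$. Each $p\in W^s_\varepsilon(y)\cap\Lambda$ has some $\rho_p>0$ with $\dim_H(W^s_{\rho_p}(p)\cap\Lambda)\le D(p)+\zeta$. If $q\in W^s_\varepsilon(y)$, then $q\in W^s_{2\varepsilon}(p)\subset W^s_{\varepsilon_0}(p)$, and by (F2) $d(q,p)\le\rho_p/C$ implies $q\in W^s_{\rho_p}(p)$. So $W^s_{\rho_p}(p)$ contains a neighborhood of $p$ in the compact set $W^s_\varepsilon(y)\cap\Lambda$. Finitely many of these neighborhoods cover it; therefore $\dim_H(W^s_\varepsilon(y)\cap\Lambda)\le\sup_\Lambda D+\zeta$.

This holds for all small $\varepsilon$ in the adapted metric. A local stable manifold of small size in another Riemannian metric lies between two local stable manifolds of the adapted metric with the same center, so its intersection with $\Lambda$ has the same dimension.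
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor}]
If $d_s=1$, apply Theorem~\ref{thm:B}. If $d_s\ge2$, apply Theorem~\ref{thm:A} with $r=k$, $L=40$, $B=20$. There are uncountably many slices, so both (1) and (2) occur in the same horseshoe, and their bounds contradict constancy.
\end{proof}

\begin{thebibliography}{9}
\bibitem{KH} Katok and Hasselblatt, \emph{Introduction to the Modern Theory of Dynamical Systems}.
\bibitem{MS} Carlos Gustavo Tamm de Araujo Moreira and Waliston Luiz Lopes Rodrigues Silva, \emph{On the geometry of horseshoes in higher dimensions}, arXiv:1210.2623 (2012).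
\end{thebibliography}

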